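\title{Weng's zeta functions for maximal parabolic subgroups of $SL_N$: zeros on and off the central line}

\begin{abstract}
Weng's zeta function of a semisimple group $G$ over $\mathbb{Q}$ and a maximal parabolic subgroup $P$ is a finite combination of products of completed Riemann zeta functions, and it satisfies a functional equation $s\leftrightarrow 1-s$. We show that its zeros need not lie on the line $\Re s=\frac12$: for $G=SL_N$ and $P=P_{2,N-2}$ there is a real zero greater than $28$ for every $N\ge100$. For $P_{m,n}\subset SL_{m+n}$ with $m$ fixed and $n\to\infty$ we prove a dichotomy. If $m\ge2$, there are zeros off the line for all large $n$; if $m=1$, all zeros lie on the line and are simple for all large $n$. Both cases are governed by an explicit rational function $R_m$, which has a zero exactly when $m\ge2$.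
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Weng's zeta functions and the problem}

Let $G$ be a semisimple algebraic group over $\mathbb{Q}$ with reduced root system $\Phi$ of rank $r$, Weyl group $W$, simple roots $\Delta=\{\alpha_1,\dots,\alpha_r\}$, positive roots $\Phi_+$, negative roots $\Phi_-=-\Phi_+$, coroots $\alpha^\vee$, and fundamental weights $\lambda_1,\dots,\lambda_r$, so that $\langle\lambda_i,\alpha_j^\vee\rangle=\delta_{ij}$. A maximal parabolic subgroup $P$ corresponds to an index $p$. Put $\Delta_p=\Delta\setminus\{\alpha_p\}$, let $\Phi_{p+}$ be the set of positive roots that are combinations of $\Delta_p$, and let $\rho$ and $\rho_p$ be the half-sums of $\Phi_+$ and $\Phi_{p+}$. The number $c_p$ is defined by $2(\rho-\rho_p)=c_p\lambda_p$, that is, $c_p=\langle 2\rho-2\rho_p,\alpha_p^\vee\rangle$. For a root $\alpha$ with $\alpha^\vee=\sum_i n_i\alpha_i^\vee$ we write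
\[
k_\alpha=\langle\lambda_p,\alpha^\vee\rangle=n_p,\qquad h_\alpha=\mathrm{Ht}\,\alpha^\vee=\sum_i n_i ,
\]
so that $k_\alpha s+h_\alpha=\langle s\lambda_p+\rho,\alpha^\vee\rangle$. For $w\in W$ let $\Phi_w=\Phi_+\cap w^{-1}\Phi_-$ be the set of positive roots that $w$ makes negative. We call $w$ \emph{admissible} if $\Delta_p\subset w^{-1}(\Delta\cup\Phi_-)$, that is, if $w$ sends every simple root other than $\alpha_p$ to a simple root or to a negative root. With $\xi(s)=\pi^{-s/2}\Gamma(s/2)\zeta(s)$, define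
\begin{equation}\label{eq:omega}
\omega^{G/P}_{\mathbb{Q}}(s)=\sum_{w\text{ admissible}}\ \prod_{\alpha\in(w^{-1}\Delta)\setminus\Delta_p}\frac{1}{k_\alpha s+h_\alpha-1}\ \prod_{\alpha\in\Phi_w\setminus\Delta_p}\xi(k_\alpha s+h_\alpha)\prod_{\alpha\in-\Phi_w}\frac{1}{\xi(k_\alpha s+h_\alpha)} .
\end{equation}
For $(k,h)\in\mathbb{Z}^2$ let $N_w(k,h)=\#\{\alpha\in w^{-1}\Phi_-:k_\alpha=k,\ h_\alpha=h\}$ and
\[
M_p(k,h)=\max_{w\text{ admissible}}\bigl(N_w(k,h-1)-N_w(k,h)\bigr).
\]
Only finitely many $M_p(k,h)$ are nonzero. \emph{Weng's zeta function} and its normalized version are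
\[
\xi^{G/P}_{\mathbb{Q};o}(s)=\omega^{G/P}_{\mathbb{Q}}(s)\prod_{k=0}^\infty\prod_{h=2}^\infty\xi(ks+h)^{M_p(k,h)},\qquad
\xi^{G/P}_{\mathbb{Q}}(s)=\xi^{G/P}_{\mathbb{Q};o}\Bigl(s-\frac{c_p+1}{2}\Bigr).
\]

The exponents $M_p(k,h)$ clear denominators. Since $\xi(-x)=\xi(x+1)$, the last two products in \eqref{eq:omega} equal
\begin{equation}\label{eq:xifactors}
\prod_{\alpha\in\Phi_w\setminus\Delta_p}\xi(k_\alpha s+h_\alpha)\Big/\prod_{\alpha\in\Phi_w}\xi(k_\alpha s+h_\alpha+1).
\end{equation}
For $k\ge1$ a root with $k_\alpha=k$ is positive and not in $\Delta_p$, so $\xi(ks+h)$ occurs in \eqref{eq:xifactors} with exponent $N_w(k,h)-N_w(k,h-1)$, and $M_p(k,h)$ is the largest power of it in a denominator.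

The normalized function is known to satisfy $\xi^{G/P}_{\mathbb{Q}}(1-s)=\xi^{G/P}_{\mathbb{Q}}(s)$. We say that \emph{RH holds for $(G,P)$} if all zeros of $\xi^{G/P}_{\mathbb{Q}}$ lie on the central line $\Re s=\frac12$. This paper answers the following problem, which we take from \cite{Komori}.

\medskip
\noindent\textbf{Problem.} \emph{Does RH hold for every pair $(G,P)$?}

\subsection{Results}

Let $G=SL_N$, $N=m+n$ with $m,n\ge1$, and let $P_{m,n}$ be the maximal parabolic subgroup with $p=m$. Here $\Phi=\{e_i-e_j:i\ne j\}$ and $\alpha_i=e_i-e_{i+1}$. We have $2(\rho-\rho_p)=\sum_{i\le m<j}(e_i-e_j)=n\sum_{i\le m}e_i-m\sum_{j>m}e_j$, and pairing with $\alpha_m^\vee$ gives $c_p=N$. We abbreviate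
\[
\omega_{m,n}=\omega^{SL_N/P_{m,n}}_{\mathbb{Q}},\qquad \xi_{m,n}=\xi^{SL_N/P_{m,n}}_{\mathbb{Q};o}.
\]
The central line of the normalized function is the line $\Re s=-N/2$ for $\xi_{m,n}$.

\begin{theorem}\label{thm:A}
For every $N\ge100$ the function $\xi_{2,N-2}$ has a real zero $s^*\in(-22.5,-22.1)$. Hence $\xi^{SL_N/P_{2,N-2}}_{\mathbb{Q}}$ vanishes at the real point $s^*+\frac{N+1}2>28$, which is off the line $\Re s=\frac12$.
\end{theorem}

So the answer to the Problem is negative. To see what lies behind this zero, put $v_0=v_1=1$ and $v_k=\xi(2)\cdots\xi(k)$. A \emph{composition} of an integer $L\ge0$ is a sequence $\mathbf g=(g_1,\dots,g_t)$ of positive integers with sum $L$; the empty sequence is the only composition of $0$. Let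
\begin{equation}\label{eq:Rm}
\mu(\mathbf g)=\prod_{i=1}^tv_{g_i}\prod_{i=1}^{t-1}\frac{-1}{g_i+g_{i+1}},\qquad
R_m(s)=\frac1{v_m}\sum_{\mathbf k=(k_1,\dots,k_t)}\frac{\mu(\mathbf k)}{s+m-k_t},
\end{equation}
where $\mu(\emptyset)=1$ and $\mathbf k$ runs over the compositions of $m$.

\begin{theorem}\label{thm:B}
Let $m\ge2$ be fixed. There is $n_0(m)$ such that RH fails for $(SL_{m+n},P_{m,n})$ and for $(SL_{m+n},P_{n,m})$ for all $n\ge n_0(m)$. More precisely, $R_m$ has at least one zero in $\mathbb{C}$, and every zero of $R_m$ is a limit, as $n\to\infty$, of zeros of $\xi_{m,n}$, while the line $\Re s=-(m+n)/2$ recedes to $-\infty$. For $m=2$ the limit is $-\pi/(\pi-3)\approx-22.19$.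
\end{theorem}

\begin{theorem}\label{thm:C}
There is $N_0$ such that for all $N\ge N_0$ all zeros of $\xi^{SL_N/P_{1,N-1}}_{\mathbb{Q}}$ lie on $\Re s=\frac12$ and are simple.
\end{theorem}

Thus, for fixed $m$, RH holds for $(SL_{m+n},P_{m,n})$ for all large $n$ if and only if $m=1$.

\subsection{The two smallest cases}\label{sec:idea}

For $SL_2$ both Weyl group elements are admissible. The identity contributes $1/s$ to \eqref{eq:omega}. The reflection has $w^{-1}\Delta=\{-\alpha_1\}$ and $\Phi_w=\{\alpha_1\}$, so it contributes $\frac{1}{-s-2}\cdot\frac{\xi(s+1)}{\xi(s+2)}$. The only nonzero exponent with $k\ge0$, $h\ge2$ is $M_1(1,2)=1$, and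
\begin{equation}\label{eq:SL2}
\xi_{1,1}(s)=\frac{\xi(s+2)}{s}-\frac{\xi(s+1)}{s+2},\qquad s(s+2)\,\xi_{1,1}(s)=E(s)+E(-2-s),
\end{equation}
with $E(s)=(s+2)\xi(s+2)$. This shape suggests a positive answer. A zero of $E(s)+E(-2-s)$ needs $|E(s)|=|E(-2-s)|$. The two moduli agree on the central line $\Re s=-1$, where $-2-s=\bar s$. To the right of the line $E$ has no zeros, and the growth of the gamma factor favors $E(s)$ over its mirror image. Whenever one term dominates its mirror image in the whole right half-plane, all zeros lie on the line. Theorem \ref{thm:C} carries this out for $P_{1,N-1}$ and large $N$.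

The mechanism needs the dominant term to be free of zeros, and this fails for $m=2$. Two admissible elements contribute no zeta function of $s$ to $\omega_{2,n}$. The identity contributes $1/s$, from $\alpha=\alpha_2$. The transposition $w$ of $e_1$ and $e_2$ is admissible, with $w^{-1}\Delta=\{-\alpha_1,\alpha_1+\alpha_2,\alpha_3,\dots\}$ and $\Phi_w=\{\alpha_1\}\subset\Delta_2$. It contributes $\frac1{-2}\cdot\frac1{s+1}\cdot\frac1{\xi(-1)}$, and $\xi(-1)=\xi(2)=\pi/6$. The sum of the two terms is the function \eqref{eq:Rm} for $m=2$: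
\begin{equation}\label{eq:R2}
R_2(s)=\frac1s-\frac{3/\pi}{s+1}=\frac{(1-\frac3\pi)s+1}{s(s+1)} .
\end{equation}
It does not depend on $n$, and it vanishes at $-\pi/(\pi-3)$. We shall see that for fixed $s\notin\mathbb{Z}$ all other terms of $\omega_{2,n}$ together tend to $0$ as $n\to\infty$. So $\omega_{2,n}$ has a zero near $-22.19$, while the central line moves away. Because $3/\pi$ is close to $1$, the zero of $R_2$ is far from the origin: it lies to the right of $\Re s=-N/2$ only when $N\ge45$. For general $m$ the function $R_m$ plays the same role, and $R_1(s)=1/s$ is the only one without a zero.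

Section \ref{sec:facts} recalls the facts about $\xi$ that we use, and Section \ref{sec:formula} writes $\omega_{m,n}$ as a sum over labeled compositions. Theorem \ref{thm:A} is proved in Section \ref{sec:A} with explicit constants on the real axis. Section \ref{sec:est} gives the estimates in the complex plane on which the proofs of Theorems \ref{thm:B} and \ref{thm:C} in Sections \ref{sec:B} and \ref{sec:C} rest. Nothing is assumed about the zeros of $\zeta$ beyond their lying in the critical strip, and the general functional equation is not used.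

\section{Standard facts}\label{sec:facts}

\begin{enumerate}
\item[(F1)] $\xi$ is meromorphic on $\mathbb{C}$, $\xi(1-s)=\xi(s)$ and $\xi(\bar s)=\overline{\xi(s)}$. Its only poles are simple, at $1$ with residue $1$ and at $0$ with residue $-1$. The function $\Xi(s)=s(s-1)\xi(s)$ is entire of order $1$, its zeros lie in $0\le\Re s\le1$, and $\Xi(\frac12)\ne0$. On $(1,\infty)$, $\xi$ is positive.
\item[(F2)] If $\Re z=\sigma>1$, then $\zeta(\sigma)^{-1}\le|\zeta(z)|\le\zeta(\sigma)$; the lower bound follows from $|\zeta(z)|^{-1}\le\prod_p(1+p^{-\sigma})\le\zeta(\sigma)$.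
\item[(F3)] From $\Gamma(x+1)=x\Gamma(x)$ we get $\dfrac{\xi(z+2)}{\xi(z)}=\dfrac{z}{2\pi}\cdot\dfrac{\zeta(z+2)}{\zeta(z)}$.
\item[(F4)] $\log\xi$ is convex on $(1,\infty)$, since $\log\Gamma$ and $\log\zeta(x)=\sum_p\sum_{j\ge1}p^{-jx}/j$ are convex.
\item[(F5)] Let $\kappa_j=\pi^{j/2}/\Gamma(\frac j2+1)$ be the volume of the unit ball in $\mathbb{R}^j$. Then $j\xi(j)=2\zeta(j)/\kappa_j$ for $j\ge2$, and $\kappa_j=\frac{2\pi}j\kappa_{j-2}$ with $\kappa_1=2$, $\kappa_2=\pi$. So $\kappa_3=\frac{4\pi}3$, $\kappa_4=\frac{\pi^2}2$, $\kappa_5=\frac{8\pi^2}{15}$, $\kappa_6=\frac{\pi^3}6$, and $\kappa_j<\kappa_{j-2}$ for $j\ge7$. Hence $\kappa_j\le\kappa_5<5.27$ for all $j\ge1$.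
\item[(F6)] The function $\psi=\Gamma'/\Gamma$ satisfies $\psi(w)=\psi(1)+\sum_{j\ge0}\bigl(\frac1{j+1}-\frac1{j+w}\bigr)$. It increases to $+\infty$ on $(0,\infty)$, and $\Re\psi(x+iy)\ge\psi(x)$ for $x>0$, because $\Re\frac1{j+x+iy}\le\frac1{j+x}$.
\item[(F7)] (Hadamard) An entire function $g$ of order less than $1$ with $g(0)\neq0$ equals the absolutely convergent product $g(0)\prod_j(1-U/U_j)$ over its zeros $U_j$.
\item[(F8)] (Rouch\'e) If $f,g$ are meromorphic near a closed disc, holomorphic on its boundary, and $|f-g|<|g|$ on the boundary, then the number of zeros minus the number of poles in the disc, with multiplicity, is the same for $f$ and $g$.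
\end{enumerate}
We write $[\mathcal P]$ for $1$ if the statement $\mathcal P$ holds and $0$ otherwise, and $[a,b]$ also for the set of integers from $a$ to $b$.

\section{A sum over labeled compositions}\label{sec:formula}

For $SL_N$ we have $W=S_N$, acting by $we_i=e_{w(i)}$. For $\alpha=e_i-e_j$,
\[
k_\alpha=[i\le m]-[j\le m],\qquad h_\alpha=j-i,\qquad \Phi_w=\{e_i-e_j:i<j,\ w(i)>w(j)\}.
\]
We call $i$ a \emph{position} and $w(i)$ a \emph{value}; the positions form a left segment $[1,m]$ and a right segment $[m+1,N]$. Since $w\alpha_i=e_{w(i)}-e_{w(i+1)}$, the permutation $w$ is admissible if and only if, for every $i\ne m$, either $w(i+1)=w(i)+1$ or $w(i+1)<w(i)$.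

A \emph{labeled composition} $\beta$ is a composition $(g_1,\dots,g_t)$ of $N$ whose parts are labeled \emph{left} or \emph{right}, such that the left parts sum to $m$ and the right parts to $n$. It cuts the set of values $[1,N]$ into consecutive intervals $B_1<\dots<B_t$ of sizes $g_1,\dots,g_t$, the \emph{blocks}. Let $w_\beta$ be the permutation that fills the left segment with the left blocks, highest block first and each block in increasing order, and fills the right segment with the right blocks in the same way.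

\begin{lemma}\label{lem:bij}
The map $\beta\mapsto w_\beta$ is a bijection from labeled compositions onto admissible permutations.
\end{lemma}

\begin{proof}
Let $w$ be admissible. Cut each segment into maximal runs of positions along which $w$ increases by steps of $1$. The value sets of the runs are disjoint intervals covering $[1,N]$, so they are the blocks of a labeled composition $\beta$. Let $A,A'$ be the value sets of two consecutive runs in a segment. The step from $\max A$ to $\min A'$ is not an increase by $1$, so it is a descent; as $A$ and $A'$ are disjoint intervals, $A'$ lies below $A$. Hence $w=w_\beta$. Conversely, inside a segment $w_\beta$ increases by $1$ within a block and descends from one block to the next. So $w_\beta$ is admissible, and its runs are the blocks of $\beta$, which determines $\beta$.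
\end{proof}

A \emph{junction} of $\beta$ is a pair of adjacent blocks $B_a,B_{a+1}$; it is \emph{mixed} if the labels differ. Let $\nu=\max B_a$, so $\nu+1=\min B_{a+1}$. To the junction we attach the factor
\begin{equation}\label{eq:junction}
\begin{cases}
-\dfrac1{g_a+g_{a+1}}&\text{if the labels are equal,}\\[2ex]
\dfrac1{s+j-i-1}&\text{if $\nu$ is in position $i\le m$ and $\nu+1$ in position $j>m$,}\\[2ex]
-\dfrac1{s+j-i+1}&\text{if $\nu$ is in position $j>m$ and $\nu+1$ in position $i\le m$,}
\end{cases}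
\end{equation}
and we let $q_\beta(s)$ be the product of these factors. Put $v(\beta)=\prod_av_{g_a}$, and for $i\le m$ let $b_i=b_i(\beta)\in[0,n]$ be the number of values in right blocks that are smaller than $w_\beta(i)$.

\begin{proposition}\label{prop:omega}
For all $m,n\ge1$,
\begin{equation}\label{eq:main}
\omega_{m,n}(s)=\sum_\beta\frac{v(\beta)}{v_mv_n}\,q_\beta(s)\prod_{i=1}^m\frac{\xi(s+N+1-i-b_i)}{\xi(s+N+1-i)} .
\end{equation}
\end{proposition}

\begin{proof}
Fix $w=w_\beta$.

\emph{The rational factor.} The root $w^{-1}\alpha_\nu=e_{w^{-1}(\nu)}-e_{w^{-1}(\nu+1)}$ lies in $\Delta_m$ exactly when $\nu+1$ directly follows $\nu$ in the same segment, that is, when $\nu$ and $\nu+1$ lie in one block. So the first product in \eqref{eq:omega} has one factor for each junction. If the labels are equal, $B_{a+1}$ directly precedes $B_a$ in their segment; $\nu+1$ is in the first and $\nu$ in the last of these $g_a+g_{a+1}$ positions. So $k_\alpha=0$, $h_\alpha=-(g_a+g_{a+1}-1)$, and the factor $1/(h_\alpha-1)$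 is the first line of \eqref{eq:junction}. In the second case $\alpha=e_i-e_j$, $k_\alpha=1$, $h_\alpha=j-i$. In the third case $\alpha=e_j-e_i$, $k_\alpha=-1$, $h_\alpha=i-j$, and the factor is $1/(-s+i-j-1)$.

\emph{Roots with $k_\alpha=0$ in \eqref{eq:xifactors}.} These are the pairs of positions $i<j$ in one segment, and such a pair is inverted by $w$ exactly when $i,j$ belong to different blocks. An interval of $L$ positions contains $L-h$ pairs of height $h$. If all of its pairs were inverted they would contribute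
\[
\prod_{h=2}^{L-1}\xi(h)^{L-h}\Big/\prod_{h=1}^{L-1}\xi(h+1)^{L-h}=\prod_{h=2}^{L}\xi(h)^{(L-h)-(L-h+1)}=\frac1{v_L},
\]
the pairs of height $1$ being in $\Delta_m$ and absent from the numerator. The two segments give $1/(v_mv_n)$, and removing the pairs inside a block of size $g$ multiplies this by $v_g$. The total is $v(\beta)/(v_mv_n)$.

\emph{Roots with $k_\alpha=1$.} Fix $i\le m$. A right block is an interval not containing $w(i)$, so it lies entirely below or entirely above $w(i)$. The right blocks below $w(i)$ are the lowest right blocks, and they fill the last $b_i$ positions. So the inverted pairs $(i,j)$ with $j>m$ are those with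
\begin{equation}\label{eq:range}
N-b_i+1\le j\le N,
\end{equation}
and $\prod_j\xi(s+j-i)/\xi(s+j-i+1)$ telescopes to the $i$th ratio in \eqref{eq:main}.
\end{proof}

\begin{example}
Let $m=3$, $n=4$, with left blocks $\{2,3\},\{7\}$ and right blocks $\{1\},\{4,5\},\{6\}$. Then $w_\beta=(7,2,3\,|\,6,4,5,1)$ in one-line notation, $(b_1,b_2,b_3)=(4,1,1)$, and the junctions at $\nu=1,3,5,6$ give the four rational factors in the term
\[
\frac{v_2^2}{v_3v_4}\cdot\frac{-1}{s+6}\cdot\frac1{s+1}\cdot\frac{-1}3\cdot\frac{-1}{s+4}\cdot\frac{\xi(s+3)}{\xi(s+7)}\,\frac{\xi(s+5)}{\xi(s+6)}\,\frac{\xi(s+4)}{\xi(s+5)} .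
\]
\end{example}

A mixed junction gives a factor $\pm1/(s+a)$ with $a\in[0,N]$. Each contains a left block, there are at most $m$ left blocks, and each lies in at most two junctions, so there are at most $2m$ mixed junctions. The other factors have modulus at most $\frac12$. Hence, if $J(\beta)$ is the number of junctions of two right blocks,
\begin{equation}\label{eq:qbound}
|q_\beta(s)|\le\delta^{-2m}\,2^{-J(\beta)}\qquad\text{if }0<\delta\le\min(1,\operatorname{dist}(s,\mathbb{Z})).
\end{equation}

\begin{proposition}\label{prop:norm}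
If $n\ge m$, then $\xi_{m,n}(s)=C\,\omega_{m,n}(s)\prod_{i=1}^m\xi(s+n+i)$ with a constant $C>0$. For all $m,n\ge 1$ we have $\xi_{n,m}=\xi_{m,n}$.
\end{proposition}

\begin{proof}
No root has $k_\alpha\ge2$, so $M_m(k,h)=0$ for $k\ge2$. The factors with $k=0$ are powers of the positive numbers $\xi(h)$, $h\ge2$; they form $C$. Let $k=1$. By \eqref{eq:range}, for fixed $i$ the heights of the inverted pairs fill the interval $[N+1-i-b_i,N-i]$, so
\[
N_w(1,h-1)-N_w(1,h)=\sum_{i=1}^m\bigl([h=N+1-i]-[h=N+1-i-b_i]\bigr).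
\]
This is $0$ for $w=1$, at most $0$ for $h\notin[n+1,N]$, and at most $1$ for $h\in[n+1,N]$. If $\beta$ has all right blocks below all left blocks, then $b_i=n$ and $N+1-i-b_i\in[1,m]$ for all $i$. Since $n\ge m$, the interval $[1,m]$ misses $[n+1,N]$, so the value $1$ is attained. Thus $M_m(1,h)=[n+1\le h\le N]$.

The automorphism $\sigma:e_i\mapsto -e_{N+1-i}$ of $\Phi$ sends $\alpha_i$ to $\alpha_{N-i}$. It preserves $\Delta$, $\Phi_\pm$ and heights, and carries $\Delta_m,\lambda_m$ to $\Delta_n,\lambda_n$. So $w\mapsto\sigma w\sigma^{-1}$ matches the admissible elements, the terms of \eqref{eq:omega} and the numbers $N_w(k,h)$ for $p=m$ with those for $p=n$.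
\end{proof}

We sort the labeled compositions into three classes.
\begin{itemize}
\item $\mathcal B_0$: there is one right block, and it is the highest block; then all $b_i=0$.
\item $\mathcal B_1$: there is one right block, and it is not the highest; then each $b_i$ is $0$ or $n$, and some $b_i=n$.
\item $\mathcal B_2$: there are at least two right blocks.
\end{itemize}
An element of $\mathcal B_0$ consists of left blocks of sizes $k_1,\dots,k_t$ followed by the right block of size $n$. All ratios in \eqref{eq:main} are $1$. At the mixed junction $\nu=m$ is in position $k_t$ and $m+1$ in position $m+1$, which gives $1/(s+m-k_t)$. So the terms in $\mathcal B_0$ sum to $R_m$, and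
\begin{equation}\label{eq:split}
\omega_{m,n}=R_m+\omega'+\omega'',
\end{equation}
where $\omega'$ and $\omega''$ are the sums over $\mathcal B_1$ and $\mathcal B_2$. These two sums are small for different reasons. A term of $\omega'$ contains a ratio $\xi(s+m+1-i)/\xi(s+N+1-i)$ with a large denominator, and there are at most $m2^{m-1}$ such terms: a composition of $m$ into $t$ parts and one of $t$ places for the right block. The sum $\omega''$ has exponentially many terms, but their constants $v(\beta)/(v_mv_n)$ are superexponentially small.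

\section{A real zero for $P_{2,N-2}$}\label{sec:A}

In this section $m=2$, $n=N-2\ge98$, and $s\in\{-22.5,-22.1\}$. The function $R_2$ has opposite signs at these two points, and we show that $|\omega'|+|\omega''|$ is far smaller than $|R_2|$ at both. Single terms of \eqref{eq:main} have poles at integers, so it matters that $\operatorname{dist}(s,\mathbb{Z})\ge0.1$.

\begin{lemma}\label{lem:num}
\begin{enumerate}
\item[(a)] $\xi\le1$ on $[2,17]$, and $\xi$ is increasing and greater than $1$ on $[18,\infty)$.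
\item[(b)] $\xi(24)\le50$, $\xi(60)\ge10^{15}$, $\xi(98)\ge10^{36}$, and $\xi(n+1)/\xi(n)>3$ for $n\ge98$.
\item[(c)] $v_{97}\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\xi(2)=\frac\pi6<1$, $\xi(17)=\frac{2027025}{256\,\pi^8}\zeta(17)<1$ as $256\pi^8>2.4\cdot10^6$, and $\xi(18)>8!/\pi^9>40320/29810>1$. By (F4), $\xi\le\max(\xi(2),\xi(17))$ on $[2,17]$, and on $[18,\infty)$ the slope of $\log\xi$ is at least $\log\xi(18)-\log\xi(17)>0$.

(b) For even $j$, $\xi(j)=(\frac j2-1)!\,\zeta(j)/\pi^{j/2}$. Use $11!/\pi^{12}<4\cdot10^7/(9.2\cdot10^5)<44$ and $\zeta(24)<1.1$; then $29!/\pi^{30}\approx1.08\cdot10^{16}$; and $48!/\pi^{49}>1.2\cdot10^{61}/(2.3\cdot10^{24})$. By (F4) and (F3),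
\[
\Bigl(\frac{\xi(n+1)}{\xi(n)}\Bigr)^2\ge\frac{\xi(n)}{\xi(n-2)}\ge\frac{n-2}{2\pi\,\zeta(n-2)}\ge\frac{48}{\pi\,\zeta(96)}>9 .
\]

(c) By (F5), $\xi(j)\ge2/(5.27\cdot17)>0.02$ for $2\le j\le17$. By (a) and (b), $v_{97}\ge(0.02)^{16}\xi(60)\xi(61)\ge10^{-28}\cdot10^{30}\geq1$.
\end{proof}

\begin{lemma}\label{lem:prod}
If $n\ge98$ and $g_1+\dots+g_r=n$ with $r\ge2$ and all $g_a\ge1$, then $v_{g_1}\cdots v_{g_r}\le v_{n-1}=v_n/\xi(n)$.
\end{lemma}

\begin{proof}
The sequence $v_k$ is not monotone, so we use $\bar v_k=\max(1,v_k)$. By Lemma \ref{lem:num}(a), $v_k\le1$ for $k\le17$ and $v_k$ increases from $k=17$ on, so $\bar v_k$ is nondecreasing. We claim that $\bar v_a\bar v_b\le\bar v_{a+b-1}$ for $a,b\ge1$. If $v_a\le1$, the left side is $\bar v_b\le\bar v_{a+b-1}$, and the case $v_b\le1$ is symmetric. Otherwise $a,b\ge18$, and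
\[
\frac{v_{a+b-1}}{v_b}=\prod_{j=1}^{a-1}\xi(b+j)\ge\prod_{j=1}^{a-1}\xi(1+j)=v_a ,
\]
because $\xi(b+j)>1\ge\xi(1+j)$ if $1+j\le17$, and $\xi$ increases on $[18,\infty)$. Applying the claim $r-1$ times gives $\prod v_{g_a}\le\bar v_{n-r+1}\le\bar v_{n-1}$, and $\bar v_{n-1}=v_{n-1}$ since $v_{n-1}\ge v_{97}\ge1$.
\end{proof}

\begin{lemma}\label{lem:ratio}
For $s\in\{-22.5,-22.1\}$ every ratio in \eqref{eq:main} has modulus at most $1$.
\end{lemma}

\begin{proof}
Let $x=s+N+1-i\ge76.5$, so $\xi(x)\ge\xi(60)\ge10^{15}$. Let $y=x-b_i\in[-21.5,x]$ and $y'=\max(y,1-y)\in[\frac12,x]$. Then $\xi(y)=\xi(y')$ and $\operatorname{dist}(y',\mathbb{Z})\ge0.1$. If $y'\ge2$, then $\xi(y')\le\max(\xi(2),\xi(x))=\xi(x)$ by (F4). In the remaining cases we use $\pi^{-y'/2}\le1$ and that $\Gamma$ decreases on $(0,1]$. If $1.1\le y'\le2$, then $\zeta(y')\le1+\int_1^\infty t^{-1.1}dt=11$ and $\xi(y')\le11\,\Gamma(\frac12)<20$. If $\frac12\le y'\le0.9$, then $\zeta(y')=\frac{y'}{y'-1}-y'\int_1^\infty\{t\}t^{-y'-1}dt$ gives $|\zeta(y')|\le9+1$,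 and $|\xi(y')|\le10\,\Gamma(\frac14)=40\,\Gamma(\frac54)\le40$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
By \eqref{eq:qbound} with $\delta=0.1$, $|q_\beta(s)|\le10^4\,2^{-J(\beta)}$. The left blocks have sizes $(2)$ or $(1,1)$, so the product of their $v_g$ divided by $v_2$ is at most $6/\pi<1.92$.

\emph{The sum $\omega''$.} There are at most $2\binom N2\le N^2$ ways to choose the two left values and their blocks. The remaining values fall into maximal intervals of total length $n$, and the right blocks arise by cutting these. Each of the $\ell-1$ inner points of an interval of length $\ell$ is either cut, with weight $\frac12$, or not, with weight $1$. So $\sum2^{-J(\beta)}\le(3/2)^{n-1}$ for each choice. With Lemmas \ref{lem:prod} and \ref{lem:ratio},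
\[
|\omega''(s)|\le10^4\cdot1.92\cdot N^2\,(3/2)^{n-1}/\xi(n).
\]
Replacing $n$ by $n+1$ multiplies the right side by at most $\frac32\bigl(\frac{101}{100}\bigr)^2\cdot\frac13<1$, by Lemma \ref{lem:num}(b). At $n=98$ it is at most $1.92\cdot10^8\cdot1.3\cdot10^{17}/10^{36}<10^{-10}$.

\emph{The sum $\omega'$.} The class $\mathcal B_1$ has three elements: the right block lies below a left block of size $2$, below two left blocks of size $1$, or between them. Each term contains a ratio with $b_i=n$. Its numerator is $\xi(s+3-i)=\xi(i-2-s)$ with $i-2-s\in[21.1,22.5]$, so this ratio is at most $\xi(24)/\xi(60)\le5\cdot10^{-14}$. Hence $|\omega'(s)|\le3\cdot1.92\cdot10^4\cdot5\cdot10^{-14}<3\cdot10^{-9}$.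

\emph{The sign change.} By \eqref{eq:split}, $|\omega_{2,n}(s)-R_2(s)|<10^{-8}$ at both points. From \eqref{eq:R2} and $0.04507<1-\frac3\pi<0.04508$,
\[
R_2(-22.5)\le\frac{-0.014}{483.75}<-2.8\cdot10^{-5},\qquad R_2(-22.1)\ge\frac{0.0037}{466.4}>7\cdot10^{-6}.
\]
So $\omega_{2,n}(-22.5)<0<\omega_{2,n}(-22.1)$. The interval $[-22.5,-22.1]$ contains no integer, so neither $q_\beta$ nor the numerators in \eqref{eq:main} have poles there, and the denominators $\xi(s+N)$, $\xi(s+N-1)$ are finite and positive. Thus $\omega_{2,n}$ is real and continuous on the interval and has a zero $s^*$ in its interior. By Proposition \ref{prop:norm}, $\xi_{2,n}(s^*)=0$. The normalized function vanishes at $s^*+\frac{N+1}2>-22.5+50.5=28$.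
\end{proof}

\section{Two estimates}\label{sec:est}

Off the real axis convexity is not available, and the numerators in \eqref{eq:main} may be evaluated inside the critical strip. The substitute for Lemma \ref{lem:ratio} compares $|\Xi|$ at two points of a horizontal line, one factor of the Hadamard product at a time.

\begin{lemma}\label{lem:horizontal}
\begin{enumerate}
\item[(a)] If $\Im w=\Im z$, $\Re z\ge\frac32$ and $|\Re w-\frac12|\le\Re z-\frac12$, then $|\Xi(w)|\le|\Xi(z)|$. For $w=z-b$ with $b\ge0$ the last condition means $b\le2\Re z-1$.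
\item[(b)] If $\Re z>1$, $w=z-b$ with $0\le b\le N$, and $|w|,|w-1|\ge\delta>0$, then
\[
\Bigl|\frac{\xi(w)}{\xi(z)}\Bigr|\le\Bigl(1+\frac N\delta\Bigr)^2\Bigl|\frac{\Xi(w)}{\Xi(z)}\Bigr|.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (F1), $f(W)=\Xi(\frac12+W)$ is even, entire of order $1$, and $f(0)\ne0$. So $f(W)=g(W^2)$ with $g$ entire of order $\frac12$, and (F7) gives $f(W)=f(0)\prod(1-W^2/\varrho^2)$, over the pairs $\pm\varrho$ of zeros of $f$, where $|\Re\varrho|\le\frac12$. The zeros are stable under conjugation, so the same formula holds with $\bar\varrho$ in place of $\varrho$. Multiplying the two,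
\[
|f(W)|^2=f(0)^2\prod_{\pm\varrho}\frac{D_\varrho(W)\,D_{-\varrho}(W)}{|\varrho|^4},\qquad D_\varrho(W)=|W-\varrho|\,|W+\bar\varrho| .
\]
Let $W=x+it$, $\varrho=d+i\gamma$, $\tau=t-\gamma$. Then
\[
D_\varrho(W)^2=\bigl((x-d)^2+\tau^2\bigr)\bigl((x+d)^2+\tau^2\bigr)=(x^2-d^2)^2+2\tau^2(x^2+d^2)+\tau^4 .
\]
Let $|x|\le x'$ and $x'\ge1$. Then $|x^2-d^2|\le\max(d^2,x'^2-d^2)=x'^2-d^2$, because $2d^2\le\frac12\le x'^2$. So $D_\varrho(x+it)\le D_\varrho(x'+it)$ for every zero $\varrho$. Take $x=\Re w-\frac12$ and $x'=\Re z-\frac12$.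

(b) The quotient equals $|\Xi(w)/\Xi(z)|\cdot|z/w|\cdot|(z-1)/(w-1)|$, and $|z/w|\le1+b/|w|$, $|(z-1)/(w-1)|\le1+b/|w-1|$.
\end{proof}

The hypothesis $\Re z\ge\frac32$ keeps $z$ away from the critical strip, and it is used only in $2d^2\le x'^2$. Some such condition is needed for the factorwise comparison: if $d\ne0$, then $D_\varrho$ vanishes at $W=\varrho$ but not at $W=i\gamma$, which is closer to the axis of symmetry.

The second estimate replaces Lemma \ref{lem:prod}. In place of the largest product we bound the sum of all products. Let $T_L=\sum v_{g_1}\cdots v_{g_r}$ over all compositions of $L\ge1$.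

\begin{lemma}\label{lem:S}
For fixed $m$ and every $A>0$,
\[
S_{m,n}:=\sum_{\beta\in\mathcal B_2}\frac{v(\beta)}{v_mv_n}\le\frac{T_m}{v_m}\,N^m\,\frac{T_n-v_n}{v_n}=O_{m,A}(e^{-An}).
\]
\end{lemma}

\begin{proof}
An element of $\mathcal B_2$ is given by a composition of $m$ into $t$ parts, a composition of $n$ into $r\ge2$ parts, and one of $\binom{t+r}t\le(t+r)^t\le N^m$ ways to interleave them. This gives the inequality.

We first bound $\varepsilon_n=\sum_{k=1}^{n-1}v_kv_{n-k}/v_n$. Put $\xi_1=1$ and $\xi_j=\xi(j)$ for $j\ge2$, so that $\xi_j\le\zeta(2)\pi^{-j/2}\Gamma(j/2)$ for all $j\ge1$. For $k\le n/2$ and $M=n-k\ge n/2$ we have $v_kv_{n-k}/v_n=\prod_{j=1}^k\xi_j/\xi(M+j)$, and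
\[
\frac{\xi_j}{\xi(M+j)}\le\zeta(2)\,\pi^{M/2}\frac{\Gamma(\frac j2)}{\Gamma(\frac{j+M}2)}\le\frac{\zeta(2)\,\pi^{(M+1)/2}}{\Gamma(\frac{M+1}2)},
\]
since $\Gamma(x)/\Gamma(x+\frac M2)$ has logarithmic derivative $\psi(x)-\psi(x+\frac M2)<0$. Let $\tau_n$ be the supremum of the last expression over $M\ge n/2$. By Stirling's formula $\tau_n=O_A(e^{-An})$ for every $A$. The sum $\varepsilon_n$ is symmetric under $k\leftrightarrow n-k$, so $\varepsilon_n\le2\sum_{k\ge1}\tau_n^k=O_A(e^{-An})$ once $\tau_n\le\frac12$.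

Splitting off the first part of a composition gives $T_n=v_n+\sum_{k=1}^{n-1}v_kT_{n-k}$, so $r_n=T_n/v_n$ satisfies $r_n-1\le\varepsilon_n\max_{j<n}r_j$. Choose $n_1$ with $\varepsilon_n\le\frac12$ for $n\ge n_1$, and let $C_1=\max(2,r_1,\dots,r_{n_1})$. By induction $r_n\le1+C_1/2\le C_1$ for $n>n_1$. Hence $(T_n-v_n)/v_n\le C_1\varepsilon_n$, and the factor $N^m$ is absorbed by changing $A$.
\end{proof}

\section{Fixed $m\ge2$: zeros that stay bounded}\label{sec:B}

\begin{proposition}\label{prop:conv}
For fixed $m\ge1$, $\omega_{m,n}\to R_m$ as $n\to\infty$, uniformly on compact subsets $K$ of $\mathbb{C}\setminus\mathbb{Z}$.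
\end{proposition}

\begin{proof}
Let $\delta=\min(1,\operatorname{dist}(K,\mathbb{Z}))$, so $|q_\beta|\le\delta^{-2m}$ on $K$ by \eqref{eq:qbound}. Let $z=s+N+1-i$ with $s\in K$, $i\le m$. Then $\Re z\ge\Re s+n+1$, so $\Re z\ge\frac32$ and $b_i\le n\le2\Re z-1$ for large $n$. By Lemma \ref{lem:horizontal} each ratio in \eqref{eq:main} is at most $(1+N/\delta)^2$, and by Lemma \ref{lem:S}
\[
|\omega''|\le\delta^{-2m}(1+N/\delta)^{2m}S_{m,n}\to0 .
\]
The constants $v(\beta)/(v_mv_n)$ with $\beta\in\mathcal B_1$ sum to at most $mT_m/v_m$, which does not depend on $n$. In each term every ratio is $1$ or of the form $\xi(s+m+1-i)/\xi(s+N+1-i)$, and at least one has this form. The numerators are bounded on $K$. For the denominators, (F2) and (F3) give $|\xi(z+2)/\xi(z)|\ge|z|/(2\pi\zeta(2)^2)\ge2$ for $\Re z\ge40$. Choose an integer $M_0$ with $\Re s+M_0\ge40$ on $K$, and let $c_K>0$ be the minimum of $|\xi(s+M_0)|$ and $|\xi(s+M_0+1)|$ on $K$. Then $|\xi(s+M)|\ge c_K2^{\lfloor(M-M_0)/2\rfloor}$ on $K$ for integers $M\ge M_0$.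 So $\omega'\to0$, and \eqref{eq:split} finishes the proof.
\end{proof}

It remains to see that $R_m$ has a zero. A sum of simple fractions has no zero only if its numerator is constant, and this forces the ratio of two residues to be a rational number determined by the poles. Two residues of $R_m$ are explicit, and their ratio is not of the required form.

\begin{lemma}\label{lem:Rzero}
For every $m\ge2$ the function $R_m$ has a zero in $\mathbb{C}$.
\end{lemma}

\begin{proof}
Write $v_mR_m(s)=\sum_{j=0}^{m-1}a_j/(s+j)$, where $a_j$ is the sum of $\mu(\mathbf k)$ over the compositions of $m$ with last part $m-j$. Only $(m)$ contributes to $a_0$ and only $(1,m-1)$ to $a_1$, so $a_0=v_m$ and $a_1=-v_{m-1}/m$. Let $\mathcal T=\{j\in[2,m-1]:a_j\ne0\}$. The polynomial $v_mR_m(s)\,s(s+1)\prod_{j\in \mathcal T}(s+j)$ does not vanish at the poles of $R_m$. If $R_m$ had no zero, this polynomial would be a constant $c\ne0$. The residues at $0$ and $-1$ would be $a_0=c/\prod_{\mathcal T}j$ and $a_1=-c/\prod_{\mathcal T}(j-1)$,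 so that, with (F5),
\begin{equation}\label{eq:rel}
\frac{\kappa_m}{2\zeta(m)}=\frac1{m\xi(m)}=-\frac{a_1}{a_0}=\prod_{j\in \mathcal T}\frac j{j-1}.
\end{equation}
The right side is rational and at least $1$. We show that \eqref{eq:rel} holds for no $\mathcal T\subset[2,m-1]$.

If $m$ is even, then $\zeta(m)\in\mathbb{Q}^\times\pi^m$, so $\xi(m)\in\mathbb{Q}^\times\pi^{m/2}$ is irrational, $\pi$ being transcendental.

For odd $m$ we compare sizes. By (F5), $\kappa_7=\frac{16\pi^3}{105}$, $\kappa_9=\frac{32\pi^4}{945}$, $\kappa_{11}=\frac{64\pi^5}{10395}$. If $m\ge11$, the left side is less than $\kappa_{11}/2=\frac{32\pi^5}{10395}<0.95$. For $m=3,5,7,9$ it equals $1.742\ldots$, $2.538\ldots$, $2.342\ldots$, $1.645\ldots$. It is enough to know that it lies in $(1,2)$, $(2,\frac83)$, $(2.3,2.38)$, $(1.64,1.66)$ respectively, and this follows from $1+2^{-m}<\zeta(m)<1+2^{-m}+\int_2^\infty t^{-m}dt$. We check that the right side misses these intervals.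
\begin{itemize}
\item $m=3$: the right side is $1$ or $2$.
\item $m=5$: the factors $2,\frac32,\frac43$ give the values $1,\frac43,\frac32,2,\frac83,3,4$.
\item $m=7$: the factors are $2,\frac32,\frac43,\frac54,\frac65$. If $2$ occurs, the rest must lie in $(1.15,1.19)$, but it is $1$ or at least $1.2$. If not, all four other factors give $3$, three of them give $2,\ 2.25,\ 2.4,\ 2.5$, and at most two give at most $2$.
\item $m=9$: the factors are $2,\frac32,\frac43,\frac54,\frac65,\frac76,\frac87$. The factor $2$ is too large. If $\frac32$ occurs, the rest must lie in $(1.09,1.11)$, but it is $1$ or at least $\frac87$. If $\frac43$ occurs and $\frac32$ does not, the rest must lie in $(1.23,1.245)$; it is $1$, or a single factor, which is $1.25$ or at most $1.2$, or at least $\frac76\cdot\frac87=\frac43$. With $\frac54,\frac65,\frac76,\frac87$ only, all four give $2$, three give $\frac85,\frac53,\frac{12}7,\frac74$, and at most two give at most $\frac32$. \qedhere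
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
By Lemma \ref{lem:Rzero}, $R_m$ has a zero; for $m=2$ the only one is $-\pi/(\pi-3)$, by \eqref{eq:R2}. Let $s^*$ be any zero. Take a closed disc $D$ about $s^*$, of arbitrarily small radius, that contains no pole and no other zero of $R_m$ and whose boundary contains no integer. By Proposition \ref{prop:conv}, $|\omega_{m,n}-R_m|<|R_m|$ on $\partial D$ for large $n$. If $s^*$ is an integer we have not excluded a pole of $\omega_{m,n}$ in $D$, but by (F8) the number of its zeros minus the number of its poles in $D$ is the order of $s^*$, which is positive. So $\omega_{m,n}$ has a zero in $D$. For large $n$ we have $n\ge m$ and $\Re(s+n+1)>1$ on $D$, so $\prod_i\xi(s+n+i)$ is holomorphic on $D$, and $\xi_{m,n}$ has the same zero by Proposition \ref{prop:norm}. For large $n$ the disc $D$ does not meet the line $\Re s=-(m+n)/2$, so RH fails for $P_{m,n}$, and also for $P_{n,m}$ since $\xi_{n,m}=\xi_{m,n}$.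
\end{proof}

\section{The case $m=1$: all zeros on the line}\label{sec:C}

Now $m=1$ and $n=N-1$. Convergence on compact sets says nothing about the neighborhood of the line $\Re s=-N/2$, so we need estimates that are uniform in the whole plane, together with the exact symmetry of the function.

\subsection{The formula, its symmetry and its poles}

There is one left block, $\{b+1\}$ with $b=b_1\in[0,n]$. The right blocks below it form a composition $\mathbf k=(k_1,\dots,k_t)$ of $b$, and those above it a composition $\mathbf l=(l_1,\dots,l_r)$ of $n-b$, both in increasing order of values. The lower blocks fill the positions $N-b+1,\dots,N$, beginning with the block of size $k_t$, whose largest value $b$ is in position $N-b+k_t$. The upper blocks fill the positions $2,\dots,N-b$, ending with the block of size $l_1$, whose smallest value $b+2$ is in position $N-b-l_1+1$. With $x_b=s+N-b$, formulas \eqref{eq:junction} and \eqref{eq:main} give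
\begin{equation}\label{eq:Z}
Z(s):=v_n\,\xi(s+N)\,\omega_{1,n}(s)=\sum_{b=0}^n\sum_{\mathbf k,\mathbf l}\mu(\mathbf k)\mu(\mathbf l)\Bigl(\frac{-1}{x_b+k_t}\Bigr)^{[b>0]}\Bigl(\frac1{x_b-1-l_1}\Bigr)^{[b<n]}\xi(x_b),
\end{equation}
and $\xi_{1,n}$ is a positive constant times $Z$ by Proposition \ref{prop:norm}.

For a function $f$ put $f^\sharp(s)=f(-N-s)$. Under $s\mapsto-N-s$, $x_b$ becomes $-s-b=1-x_{n-b}$. So $\xi(x_b)$ becomes $\xi(x_{n-b})$, the factor $-1/(x_b+k_t)$ becomes $1/(x_{n-b}-1-k_t)$, and $1/(x_b-1-l_1)$ becomes $-1/(x_{n-b}+l_1)$. Since $\mu$ is unchanged when a composition is reversed,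
\begin{equation}\label{eq:sym}
\bigl(\text{term }(b,\mathbf k,\mathbf l)\bigr)^\sharp=\text{term }(n-b,\ \mathbf l\text{ reversed},\ \mathbf k\text{ reversed}).
\end{equation}
In particular $Z^\sharp=Z$.

The central line crosses the real axis among the integers $-N,\dots,0$, where single terms of \eqref{eq:Z} have poles. To work there we need these poles to cancel in the sum. In \eqref{eq:SL2}, for instance, the two terms have residues $-1$ and $+1$ at $s=-1$.

\begin{lemma}\label{lem:entire}
The function $s(s+N)Z(s)$ is entire.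
\end{lemma}

\begin{proof}
The possible poles of a term are at $x_b=1+l_1,\ 1,\ 0,\ -k_t$. These four numbers are distinct, so all poles are simple and lie at integers. Fix $a\in\mathbb{Z}$, put $c=N-a$, and compute the residue at $s=-a$, where $x_b=c-b$. For compositions $X$ of $c$ and $Y$ of $a$ let $X_{\mathrm{last}}$ and $Y_1$ be the last and first parts, and let $j(X,Y)=-1/(X_{\mathrm{last}}+Y_1-1)$ if both are nonempty and $j(X,Y)=1$ otherwise. The identity behind the cancellation is $v_g\,\xi(g+1)=v_{g+1}$.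

\emph{Pole $x_b=1+l_1$.} Put $X=(\mathbf k,l_1+1)$ and $Y=(l_2,\dots,l_r)$; their sums are $b+l_1+1=c$ and $n-b-l_1=a$. The residue is $\mu(\mathbf k)\mu(\mathbf l)\bigl(\frac{-1}{k_t+l_1+1}\bigr)^{[b>0]}\xi(l_1+1)$. Here $\mu(\mathbf l)=v_{l_1}\,\mu(Y)\,j(X,Y)$ and $\mu(X)=\mu(\mathbf k)\,v_{l_1+1}\bigl(\frac{-1}{k_t+l_1+1}\bigr)^{[b>0]}$, so the residue is $\mu(X)\mu(Y)j(X,Y)$.

\emph{Pole $x_b=1$.} Put $X=(\mathbf k,1)$ and $Y=\mathbf l$, with sums $b+1=c$ and $n-b=a$. The residue is $\mu(\mathbf k)\bigl(\frac{-1}{k_t+1}\bigr)^{[b>0]}\mu(\mathbf l)\bigl(\frac{-1}{l_1}\bigr)^{[b<n]}=\mu(X)\mu(Y)j(X,Y)$.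

The first case produces once each pair $(X,Y)$ with $X_{\mathrm{last}}\ge2$, the second each pair with $X_{\mathrm{last}}=1$. Together they contribute $\Sigma=\sum_{X,Y}\mu(X)\mu(Y)j(X,Y)$ if $c\ge1$, $a\ge0$, and nothing otherwise.

\emph{Pole $x_b=-k_t$.} Put $X=(k_1,\dots,k_{t-1})$ and $Y=(k_t+1,\mathbf l)$, with sums $b-k_t=c$ and $k_t+1+n-b=a$. Since $\xi(-k_t)=\xi(k_t+1)$, the residue is $-\mu(\mathbf k)\mu(\mathbf l)\bigl(\frac{-1}{k_t+1+l_1}\bigr)^{[b<n]}\xi(k_t+1)$. Here $\mu(\mathbf k)=\mu(X)\,v_{k_t}\,j(X,Y)$ and $\mu(Y)=v_{k_t+1}\,\mu(\mathbf l)\bigl(\frac{-1}{k_t+1+l_1}\bigr)^{[b<n]}$, so the residue is $-\mu(X)\mu(Y)j(X,Y)$.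

\emph{Pole $x_b=0$.} Put $X=\mathbf k$ and $Y=(1,\mathbf l)$, with sums $b=c$ and $1+n-b=a$. As $\xi$ has residue $-1$ at $0$, the residue is $-\mu(\mathbf k)\bigl(\frac{-1}{k_t}\bigr)^{[b>0]}\mu(\mathbf l)\bigl(\frac{-1}{1+l_1}\bigr)^{[b<n]}=-\mu(X)\mu(Y)j(X,Y)$.

These two cases produce once each pair with $Y_1\ge2$ and with $Y_1=1$. Together they contribute $-\Sigma$ if $c\ge0$, $a\ge1$, and nothing otherwise. So the total residue vanishes unless $a=0$ or $c=0$, and $Z$ has at most simple poles at $s=0$ and $s=-N$.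
\end{proof}

\subsection{The decomposition $F=E+E^\sharp+e$}

Let $F(s)=s(s+N)Z(s)/v_n$. It is entire, $F^\sharp=F$, and $F(\bar s)=\overline{F(s)}$. Write
\[
z=s+N,\qquad u=\Re s+\tfrac N2,\qquad E(s)=z\,\xi(z),
\]
so that the central line is $u=0$, $\Re z=\frac N2+u$, and $E^\sharp(s)=-s\,\xi(s+1)$. The two terms of \eqref{eq:Z} with a single right block are $v_n\xi(s+N)/s$, for $b=0$, and $-v_n\xi(s+1)/(s+N)$, for $b=n$. They contribute $E$ and $E^\sharp$ to $F$, so
\[
F=E+E^\sharp+e,
\]
where $e$ is the contribution of $\mathcal B_2$. The function $E$ is holomorphic and has no zeros for $\Re z>1$; this is where $m=1$ enters, through $R_1(s)=1/s$. Let $\theta_N=4(4N+1)^3S_{1,n}$. By Lemma \ref{lem:S}, $N^4\theta_N\to0$. From now on $N$ is large, and implied constants are absolute.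

\begin{lemma}\label{lem:term}
Let $\operatorname{dist}(s,\mathbb{Z})\ge\frac14$ and $\Re z\ge\frac32$. Let $I\subset[0,n]$, and let $\tilde e$ be a sum of terms of $e$ with $b\in I$, each multiplied by a number in $[0,1]$. Then
\[
|\tilde e/E|\le\theta_N\max_{b\in I}|\Xi(z-b)/\Xi(z)|,
\]
and the maximum is at most $1$ if $b\le n+2u$ for all $b\in I$.
\end{lemma}

\begin{proof}
A term of $e$ divided by $E$ is $v_n^{-1}\mu(\mathbf k)\mu(\mathbf l)\cdot s\,\phi(s)\cdot\xi(z-b)/\xi(z)$, where $\phi$ is a product of one or two factors $\pm1/(s+a)$ with $a\in[0,N]$. Since $|s/(s+a)|\le1+a/|s+a|\le4N+1$ and $|1/(s+a)|\le4$, we have $|s\phi(s)|\le4(4N+1)$. Lemma \ref{lem:horizontal}(b) with $\delta=\frac14$ bounds the last quotient by $(4N+1)^2|\Xi(z-b)/\Xi(z)|$, and $\sum|\mu(\mathbf k)\mu(\mathbf l)|/v_n\le S_{1,n}$. The last claim is Lemma \ref{lem:horizontal}(a), as $2\Re z-1=n+2u$.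
\end{proof}

\subsection{Away from the line}

For $u\ge1$ the term $E$ dominates everything else.

\begin{lemma}\label{lem:far}
For large $N$, $F$ has no zero with $u\ge2$.
\end{lemma}

\begin{proof}
Let first $u\ge1$ and $\operatorname{dist}(s,\mathbb{Z})\ge\frac14$. Lemma \ref{lem:term} gives $|e/E|\le\theta_N\le\frac14$. Since $E=\Xi(z)/(z-1)$ and $E^\sharp=-\Xi(s+1)/(s+1)$,
\[
\Bigl|\frac{E^\sharp}E\Bigr|=\frac{|z-1|}{|s+1|}\cdot\frac{|\Xi(s+1)|}{|\Xi(z)|}.
\]
To gain a small factor we compare $\Xi(s+1)$ with $\Xi(z-2j)$, $j\in\{1,2\}$, instead of $\Xi(z)$. We have $s+1=(z-2j)-(n-2j)$, and $n-2j\le2\Re(z-2j)-1=n+2u-4j$ exactly when $u\ge j$. So Lemma \ref{lem:horizontal}(a) gives $|\Xi(s+1)|\le|\Xi(z-2j)|$ for $u\ge j$. By (F3) and (F2), for $\Re z\ge4$,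
\[
\Bigl|\frac{\Xi(z-2)}{\Xi(z)}\Bigr|=\Bigl|\frac{(z-2)(z-3)}{z(z-1)}\cdot\frac{2\pi}{z-2}\cdot\frac{\zeta(z-2)}{\zeta(z)}\Bigr|\le\frac{2\pi\zeta(2)^2}{|z-2|}\le\frac{6\pi}{|z-2|}.
\]
If $1\le u\le N/4$, then $|s+1|\ge\frac N4-1$, so $\frac{|z-1|}{|s+1|}\le1+\frac{N-2}{N/4-1}\le6$ for $N\ge12$. With $j=1$ and $|z-2|\ge\frac N2-1$ we get $|E^\sharp/E|=O(1/N)$. If $u\ge N/4$, then $s+1$ may be small while $z-1$ is large. We take $j=2$ and use $|s+1|\ge\frac14$:
\[
\Bigl|\frac{E^\sharp}E\Bigr|\le\frac{4(6\pi)^2|z-1|}{|z-2|\,|z-4|}\le\frac{8(6\pi)^2}{3N/4-4}=O(1/N).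
\]
Hence $|F-E|\le\frac12|E|$ for $u\ge1$, $\operatorname{dist}(s,\mathbb{Z})\ge\frac14$, and $F\ne0$ there. A point with $u\ge2$ and $\operatorname{dist}(s,\mathbb{Z})<\frac14$ lies in a disc of radius $\frac14$ about an integer, and this disc is contained in $u\ge1$. On its boundary $|F-E|<|E|$; inside, $F$ and $E$ are holomorphic and $E\ne0$. By (F8), $F$ has no zero in the disc.
\end{proof}

\subsection{Near the line}

As $u\to0$ the moduli of $E$ and $E^\sharp$ become equal, so $|E|-|E^\sharp|$ cannot dominate $|e|$, however small $e$ is. We therefore share $e$ between the two terms, writing $F=H+H^\sharp$ exactly, with $H$ close to $E$, and show that $|H|$ increases along horizontal segments.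

\begin{lemma}\label{lem:crit}
There is $N_1$ such that the following holds for $N\ge N_1$ and $y\in\mathbb{R}$. Let $H$ be meromorphic on $\mathbb{C}$ with $H(\bar s)=\overline{H(s)}$ and $F=H+H^\sharp$. Suppose that $\eta=H/E-1$ is holomorphic near the segment $\sigma_y=\{-\frac N2+x+iy:|x|\le2\}$ and that $|\eta|\le\frac14$, $|\eta'|\le\frac14$ on $\sigma_y$. Then $F$ has no zero on $\sigma_y$ with $x>0$, and a zero with $x=0$ is simple.
\end{lemma}

\begin{proof}
On $\sigma_y$ we have $\Re z\ge\frac N2-2\ge2$, $H\ne0$, and $|\zeta'(z)/\zeta(z)|\le c_0:=\sum_k\Lambda(k)k^{-2}<\infty$, with $\Lambda$ the von Mangoldt function. By (F6),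
\[
\Re\frac{H'}H=\Re\Bigl(\frac1z+\frac12\psi\Bigl(\frac z2\Bigr)-\frac12\log\pi+\frac{\zeta'}\zeta(z)+\frac{\eta'}{1+\eta}\Bigr)\ge\frac12\psi\Bigl(\frac N4-1\Bigr)-\frac12\log\pi-c_0-\frac13,
\]
which is positive for $N\ge N_1$. So $\frac{d}{dx}\log|H|=\Re(H'/H)>0$ on $\sigma_y$. For $s=-\frac N2+x+iy$ we have $H^\sharp(s)=H(-\frac N2-x-iy)=\overline{H(-\frac N2-x+iy)}$. If $0<x\le2$, this gives $|H^\sharp(s)|<|H(s)|$, so $F(s)\ne0$. On the line $x=0$ it gives $F=2\Re H$. At a zero $s_0=-\frac N2+iy$ we have $H(s_0)=it$ with $t$ real and nonzero, and the derivative of $F$ along the line is $2\Re(iH'(s_0))=-2t\,\Re(H'/H)(s_0)\ne0$.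
\end{proof}

Two choices of $H$ present themselves, and each works where the other fails. On the left half of $\sigma_y$ Lemma \ref{lem:term} controls only the terms with $b\le n+2u<n$. One can give to $E$ the terms with $b\le n/2$ and to $E^\sharp$ their mirror images; but Lemma \ref{lem:entire} cancels poles only in the full sum, so this choice is used away from the real axis. Or one can give $e/2$ to each; this is holomorphic near the central line, but the terms with $b$ near $n$ cost a factor of size $|z|^4$, which $\theta_N$ absorbs only when $\Im s$ is not too large.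

\begin{proof}[Proof of Theorem \ref{thm:C}]
We verify the hypotheses of Lemma \ref{lem:crit} for every $y$.

\emph{Case $|y|\ge1$.} Let $e_1$ be the sum of the terms of $e$ with $b<\frac n2$ plus half the sum of those with $b=\frac n2$, and let $H=E+e_1$. The involution \eqref{eq:sym} permutes the terms of $e$ and exchanges $b$ with $n-b$, so $e=e_1+e_1^\sharp$ and $F=H+H^\sharp$. On the set $|\Im s|\ge\frac12$, $|u|\le3$ the function $\eta=e_1/E$ is holomorphic, and $b\le\frac n2\le n+2u$ for $n\ge12$. So $|\eta|\le\theta_N$ there by Lemma \ref{lem:term}. The set contains the disc of radius $\frac12$ about each point of $\sigma_y$, and Cauchy's estimate gives $|\eta'|\le2\theta_N$ on $\sigma_y$.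

\emph{Case $|y|\le1$.} Let $H=E+\frac12e$. The function $e=F-E-E^\sharp$ satisfies $e^\sharp=e$, so $F=H+H^\sharp$. By Lemma \ref{lem:entire} its only possible poles are those of $E$ and $E^\sharp$, at $s=1-N$ and $s=-1$. Hence $\eta=e/(2E)$ is holomorphic on $|u|\le4$. Let $|u|\le4$, $|\Im s|\le3$, $\operatorname{dist}(s,\mathbb{Z})\ge\frac14$. For $b\in[0,n]$ we have $b+8\le n+2u+16=2\Re(z+8)-1$, so $|\Xi(z-b)|\le|\Xi(z+8)|$ by Lemma \ref{lem:horizontal}(a). By (F3), applied four times, and (F2),
\[
\Bigl|\frac{\Xi(z+8)}{\Xi(z)}\Bigr|=\Bigl|\frac{(z+8)(z+7)}{z(z-1)}\cdot\frac{z(z+2)(z+4)(z+6)}{(2\pi)^4}\cdot\frac{\zeta(z+8)}{\zeta(z)}\Bigr|=O(N^4),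
\]
as $\frac N2-4\le\Re z\le|z|\le\frac N2+7$. So $|\eta|=O(N^4\theta_N)$ by Lemma \ref{lem:term}. A point with $|u|\le3$ and $\operatorname{dist}(s,\mathbb{Z})<\frac14$ lies in a disc of radius $\frac14$ about an integer, contained in $|u|\le4$, and the bound holds on its boundary. By the maximum principle the bound holds on the whole rectangle $|u|\le3$, $|\Im s|\le2$. This rectangle contains the disc of radius $1$ about each point of $\sigma_y$, so $|\eta'|=O(N^4\theta_N)$ on $\sigma_y$.

In both cases $H(\bar s)=\overline{H(s)}$, since this holds for each term of \eqref{eq:Z}, and $|\eta|,|\eta'|\le\frac14$ for large $N$, uniformly in $y$. By Lemmas \ref{lem:far} and \ref{lem:crit}, $F$ has no zero with $u>0$, and its zeros on $u=0$ are simple. By $F^\sharp=F$ it has no zero with $u<0$. The function $\xi_{1,n}$ is a constant multiple of $F(s)/(s(s+N))$, so each of its zeros is a zero of $F$; it lies on $\Re s=-N/2$, where $s(s+N)\ne0$, and it is simple. The shift $s\mapsto s+\frac{N+1}2$ carries this line to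 $\Re s=\frac12$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Komori} Yasushi Komori, \emph{Functional equations for Weng's zeta functions for $(G,P)/\mathbb{Q}$}, arXiv:1011.4582 (2010).
\end{thebibliography}
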